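\title{Zariski density in the components $\mathcal{X}_d$ of the $\mathsf{SO}(n,n+1)$-character variety of a surface group}

\begin{abstract}
Let $\Gamma$ be the fundamental group of a closed orientable surface of genus $g\geq 2$, and let $n\geq 2$. For each integer $d$ with $0<d\leq n(2g-2)$, the $\mathsf{SO}(n,n+1)$-character variety of $\Gamma$ has a smooth connected component $\mathcal{X}_d$ with an explicit description by Higgs bundles; the value $d=n(2g-2)$ gives the Hitchin component. We prove the conjecture that for $0<d<n(2g-2)$ every representation in $\mathcal{X}_d$ is Zariski dense, we extend the statement to a larger family of $\mathsf{SO}(2n+1,\mathbb{C})$-Higgs bundles, and we show that the range of $d$ is sharp. The proof reads the Zariski closure of the holonomy off the holomorphic tensors annihilated by the Higgs field. This reduces the problem to a graded Higgs bundle, and then to a computation in $\mathfrak{so}(2n+1,\mathbb{C})$ at a point where the Higgs field degenerates.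
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The components $\mathcal{X}_d$}

Let $S$ be a closed orientable surface of genus $g\geq 2$ and $\Gamma=\pi_1(S)$. Let $n\geq 2$ and $N=2n+1$, and let $\mathsf{SO}(n,n+1)$ be the group of real $N\times N$ matrices of determinant one that preserve a fixed symmetric bilinear form of signature $(n,n+1)$. The character variety $\mathcal{X}(\mathsf{SO}(n,n+1))$ is the space of conjugacy classes of reductive representations $\rho:\Gamma\to\mathsf{SO}(n,n+1)$. Such a representation is \emph{Zariski dense} if every real polynomial in the matrix entries that vanishes on $\rho(\Gamma)$ vanishes on $\mathsf{SO}(n,n+1)$. The Zariski closure of a group is a group, so this says that $\rho(\Gamma)$ lies in no proper algebraic subgroup.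

Fix a Riemann surface structure $X$ on $S$, with canonical bundle $K$. By the nonabelian Hodge correspondence, $\mathcal{X}(\mathsf{SO}(n,n+1))$ is homeomorphic to the moduli space of polystable $\mathsf{SO}(n,n+1)$-Higgs bundles on $X$. These are triples $(V,W,\eta)$, where $(V,Q_V)$ and $(W,Q_W)$ are holomorphic bundles of ranks $n$ and $n+1$ with nondegenerate holomorphic symmetric forms, $\det V\cong\det W$, and $\eta\in H^0(\operatorname{Hom}(V,W)\otimes K)$. The one property of the correspondence that we use is recalled as (F3) in Section~\ref{sec:harmonic}; the definition of polystability will not be needed.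

Fix an integer $d$ with $0<d\leq n(2g-2)$. Let $M$ be a holomorphic line bundle of degree $d$, and let
\[
\mu\in H^0(M^{-1}K^n)\setminus\{0\},\qquad \nu\in H^0(MK^n),\qquad q_{2j}\in H^0(K^{2j})\quad(1\leq j\leq n-1).
\]
To the tuple $(M,\mu,\nu,q_2,\dots,q_{2n-2})$ associate the Higgs bundle $(V,W,\eta)$ with
\[
V=K^{n-1}\oplus K^{n-3}\oplus\cdots\oplus K^{1-n},\qquad
W=M\oplus K^{n-2}\oplus K^{n-4}\oplus\cdots\oplus K^{2-n}\oplus M^{-1},
\]
with $Q_V,Q_W$ given by the natural pairings $K^j\otimes K^{-j}\to\mathcal{O}$ and $M\otimes M^{-1}\to\mathcal{O}$, and with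
\begin{equation}\label{eq:eta}
\eta=\begin{pmatrix}0&0&\cdots&0&\nu\\ 1&0&\cdots&0&q_{2n-2}\\ 0&1&\ddots&\vdots&q_{2n-4}\\ \vdots&&\ddots&0&\vdots\\ 0&\cdots&0&1&q_2\\ 0&0&\cdots&0&\mu\end{pmatrix}.
\end{equation}
Rows are indexed by the summands of $W$ and columns by those of $V$, and each entry $1$ is the identity map $K^j\to K^{j-1}\otimes K$. Two tuples give isomorphic Higgs bundles exactly when the differentials $q_{2j}$ agree and an isomorphism of line bundles carries $(\mu,\nu)$ to $(\mu',\nu')$. We write $\mathcal{X}_d=\mathcal{X}_d(\mathsf{SO}(n,n+1))$ for the set of representations whose Higgs bundles have this form.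

The following facts are known. They place the question; the proofs below do not use them.
\begin{itemize}
\item $\mathcal{X}_d$ is a smooth connected component of $\mathcal{X}(\mathsf{SO}(n,n+1))$, diffeomorphic to the product of $\bigoplus_{j=1}^{n-1}H^0(K^{2j})$ with the total space of a vector bundle of rank $d+(2n-1)(g-1)$ over $\operatorname{Sym}^{n(2g-2)-d}(X)$.
\item For $d=n(2g-2)$ it is the Hitchin component, which contains representations that are not Zariski dense.
\item Every representation in $\mathcal{X}_d$ is irreducible and takes values in the identity component $\mathsf{SO}_0(n,n+1)$, whose Zariski closure is all of $\mathsf{SO}(n,n+1)$.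
\item For $n=2$ and $0<d<4g-4$, every representation in $\mathcal{X}_d$ is Zariski dense.
\end{itemize}

\subsection{The question}

Irreducibility excludes the subgroups that stabilize a subspace, but a proper subgroup may well act irreducibly. This happens when $d=n(2g-2)$: we shall see in Section~\ref{sec:sharp} that the point $\nu=0$, $q_{2j}=0$ is then the $2n$-th symmetric power of a rank two representation, so that its image lies in an irreducible group of dimension at most three. That description identifies $M$ with $K^n$ by means of $\mu$, which is possible because a nonzero section of the degree zero bundle $M^{-1}K^n$ vanishes nowhere. In general $\mu$ has $n(2g-2)-d$ zeros, counted with multiplicity, so for smaller $d$ the identification breaks down. Together with the case $n=2$, this suggests the following conjecture, posed in \cite{Collier}: \emph{for all $n\geq2$, $g\geq2$ and $0<d<n(2g-2)$, every representation in $\mathcal{X}_d$ is Zariski dense.} We prove it.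

\begin{theorem}\label{thm:A}
Let $n\geq2$ and $g\geq 2$. If $0<d<n(2g-2)$, then every $\rho\in\mathcal{X}_d(\mathsf{SO}(n,n+1))$ is Zariski dense in $\mathsf{SO}(n,n+1)$.
\end{theorem}

\subsection{The grading, and a stronger statement}

The proof uses only one feature of the matrix \eqref{eq:eta}, which appears when the summands of $V$ and $W$ are interleaved. Put
\[
E=\bigoplus_{k=-n}^{n}E_k,\qquad E_n=M,\qquad E_{-n}=M^{-1},\qquad E_k=K^k\quad(|k|<n).
\]
The index $k$ is a label; $M$ has label $n$ whatever its degree. Then $E=V\oplus W$, where $V$ collects the labels $k\equiv n-1\pmod 2$. Let $Q=Q_V\oplus(-Q_W)$; it pairs $E_k$ with $E_{-k}$ by $(-1)^{n-1-k}$ times the natural pairing. Let $\mathfrak{so}(E)\subset\operatorname{End}E$ be the bundle of $Q$-skew endomorphisms, and let $\xi\in H^0(\mathfrak{so}(E))$ act on $E_k$ as multiplication by $k$. The eigenbundles of $\operatorname{ad}\xi$ give a holomorphic splitting $\mathfrak{so}(E)=\bigoplus_k\mathfrak{so}(E)_k$, where $\mathfrak{so}(E)_k$ maps $E_j$ to $E_{j+k}$; we call $k$ the \emph{degree}.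

Let $\eta^T:W\to V\otimes K$ be the adjoint of $\eta$, defined by $Q_V(\eta^Tw,v)=Q_W(w,\eta v)$, and put $\Phi=\eta+\eta^T$. The sign in $Q$ makes $\Phi$ skew, so $\Phi\in H^0(\mathfrak{so}(E)\otimes K)$. The adjoint of an entry $E_j\to E_k\otimes K$ of $\eta$ is the map $E_{-k}\to E_{-j}\otimes K$ given by the same section. Hence the entries of $\Phi$ are as follows.
\begin{itemize}
\item The entries $1$ give the identity $E_k\to E_{k-1}K$ for $k=n-1,n-3,\dots,3-n$, and their adjoints give it for $k=n-2,n-4,\dots,2-n$.
\item The entry $\mu$ gives $E_{1-n}\to E_{-n}K$ and $E_n\to E_{n-1}K$.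
\item The entry $q_{2j}$ gives $E_{1-n}\to E_{2j-n}K$ and $E_{n-2j}\to E_{n-1}K$, of degree $2j-1>0$.
\item The entry $\nu$ gives $E_{1-n}\to E_nK$ and $E_{-n}\to E_{n-1}K$, of degree $2n-1>0$.
\end{itemize}
Therefore
\begin{equation}\label{eq:split}
\Phi=\varphi+\Psi,\qquad \varphi\in H^0(\mathfrak{so}(E)_{-1}\otimes K),\qquad \Psi\in\bigoplus_{k\geq0}H^0(\mathfrak{so}(E)_k\otimes K),
\end{equation}
where $\varphi$ is given by the maps $E_k\to E_{k-1}\otimes K$ in
\begin{equation}\label{eq:chain}
M\xrightarrow{\ \mu\ }K^{n-1}\xrightarrow{\ 1\ }K^{n-2}\xrightarrow{\ 1\ }\cdots\xrightarrow{\ 1\ }K^{1-n}\xrightarrow{\ \mu\ }M^{-1}.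
\end{equation}
We call $(E,\varphi)$ the \emph{chain} defined by $(M,\mu)$; it is the point of $\mathcal{X}_d$ with $\nu=0$ and all $q_{2j}=0$. The particular shape of $\Psi$ plays no role. A stable Higgs bundle of degree zero determines a flat connection (fact (F1) in Section~\ref{sec:harmonic}), and for $\Phi$ as in \eqref{eq:split} its holonomy lies in $\mathsf{SO}(2n+1,\mathbb{C})$ (Proposition~\ref{prop:irred}).

\begin{theorem}\label{thm:B}
Let $0<d<n(2g-2)$, let $\deg M=d$ and $0\neq\mu\in H^0(M^{-1}K^n)$. Let $\varphi$ be the chain \eqref{eq:chain}, and let $\Psi\in\bigoplus_{k\geq0}H^0(\mathfrak{so}(E)_k\otimes K)$ be arbitrary. Then $(E,\varphi+\Psi)$ is a stable Higgs bundle. The corresponding representation $\Gamma\to\mathsf{SO}(2n+1,\mathbb{C})$, and its restriction to any finite index subgroup, is Zariski dense in $\mathsf{SO}(2n+1,\mathbb{C})$.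
\end{theorem}

\begin{theorem}\label{thm:C}
Let $0<d\leq n(2g-2)$. All elements of $\mathcal{X}_d(\mathsf{SO}(n,n+1))$ are Zariski dense if and only if $d<n(2g-2)$. The representation defined by a chain $(E,\varphi)$ is Zariski dense if and only if $\mu$ has a zero.
\end{theorem}

\subsection{The method}

The representation attached to a Higgs bundle comes from the solution of a nonlinear differential equation, and there is no formula for its matrices. Its Zariski closure $H$ is nevertheless accessible, because a reductive group is determined by the tensors that it fixes, and these tensors are the values at the base point of the holomorphic tensors annihilated by the Higgs field (Section~\ref{sec:harmonic}). For the chain, this dictionary puts two explicit elements into the Lie algebra of $H$: the value of $\varphi$ at the base point and the grading element $\xi$ (Section~\ref{sec:chain}). If the base point is a zero of $\mu$, an irreducible semisimple subalgebra of $\mathfrak{so}(2n+1,\mathbb{C})$ that contains both elements is everything. This is the only step that uses $d<n(2g-2)$;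 it is pure linear algebra, and we begin with it (Section~\ref{sec:lie}). Finally, adding $\Psi$ cannot create invariant tensors (Section~\ref{sec:general}).

\section{Two elements of $\mathfrak{so}(2n+1,\mathbb{C})$}\label{sec:lie}

Let $Y$ be a complex vector space with basis $u_n,u_{n-1},\dots,u_{-n}$, and let $Q$ be the symmetric form with $Q(u_k,u_{-k})=(-1)^{n-1-k}$ and $Q(u_j,u_k)=0$ for $j\neq-k$. Let $\mathfrak{g}=\mathfrak{so}(Y,Q)$, let $\xi\in\mathfrak{g}$ be given by $\xi u_k=ku_k$, and let $\mathfrak{g}_k$ be the $k$-eigenspace of $\operatorname{ad}\xi$. Since the signs in $Q$ alternate, a map $u_k\mapsto a_ku_{k-1}$ is skew if and only if $a_k=a_{1-k}$ for all $k$, and a map $u_k\mapsto a_ku_{k+1}$ is skew if and only if $a_k=a_{-1-k}$. For $m\in\mathbb{C}$ define $f_m\in\mathfrak{g}_{-1}$ by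
\[
f_mu_n=mu_{n-1},\qquad f_mu_k=u_{k-1}\ \ (2-n\leq k\leq n-1),\qquad f_mu_{1-n}=mu_{-n},\qquad f_mu_{-n}=0.
\]
This is the chain at one point. Indeed, let $p\in X$ and $0\neq v\in T_pX$, let $\kappa\in K_p$ satisfy $\kappa(v)=1$, put $u_k=\kappa^k$ for $|k|<n$, and let $u_n\in M_p$ and $u_{-n}\in M_p^{-1}$ be dual nonzero vectors. Then the fiber of $(E,Q,\xi)$ at $p$ is $(Y,Q,\xi)$, and $\varphi_p(v)=f_m$, where $\mu(p)=m\,u_{-n}\otimes\kappa^n$.

We use repeatedly that a subspace invariant under a diagonalizable operator is the sum of its intersections with the eigenspaces. In particular, a subalgebra $\mathfrak{h}\subset\mathfrak{g}$ that contains $\xi$ is graded: $\mathfrak{h}=\bigoplus_k\mathfrak{h}_k$ with $\mathfrak{h}_k=\mathfrak{h}\cap\mathfrak{g}_k$. We also use that a finite-dimensional $\mathfrak{sl}_2$-module is a direct sum of irreducible ones, each of which is one Jordan block for a nonzero nilpotent element; so the module is irreducible if that element acts by a single block.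

\subsection{The case $n=2$}

Let $\mathfrak{h}\subset\mathfrak{g}=\mathfrak{so}(5,\mathbb{C})$ be a semisimple subalgebra that acts irreducibly on $Y$ and contains $\xi=\operatorname{diag}(2,1,0,-1,-2)$ and $f_m$. Must it be $\mathfrak{g}$? The space $\mathfrak{g}_1$ consists of the maps
\[
e_{a,b}:\quad u_{-2}\mapsto au_{-1},\quad u_{-1}\mapsto bu_0,\quad u_0\mapsto bu_1,\quad u_1\mapsto au_2,\quad u_2\mapsto 0,
\]
and evaluating on the five basis vectors gives
\[
[e_{a,b},f_m]=\operatorname{diag}(ma,\;b-ma,\;0,\;ma-b,\;-ma).
\]

Suppose $m\neq0$. Then $a=4/m$, $b=6$ gives $[e_{a,b},f_m]=2\xi$. So $e_{a,b}$, $\xi$ and $f_m$ span a copy of $\mathfrak{sl}_2$, which acts irreducibly because $f_m$ is a single Jordan block. It has dimension $3<10$, and the answer is no.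

Suppose $m=0$. The trace form $\operatorname{tr}(AB)$ is nondegenerate on a semisimple Lie algebra of matrices, and it pairs degree $-1$ only with degree $1$. Since $\operatorname{tr}(e_{a,b}f_0)=2b$, some $e_{a,b}$ with $b\neq0$ lies in $\mathfrak{h}$. The bracket is now $b\operatorname{diag}(0,1,0,-1,0)$, whatever $a$ is, and this is \emph{not} proportional to $\xi$. Subtracting, we find
\[
\zeta=\tfrac12\bigl(\xi-\operatorname{diag}(0,1,0,-1,0)\bigr)=\operatorname{diag}(1,0,0,0,-1)\in\mathfrak{h}.
\]
From $[\zeta,e_{a,b}]=e_{a,0}$ we get $e_{0,b}\in\mathfrak{h}$. The three elements $e_{0,b}$, $\operatorname{diag}(0,1,0,-1,0)$ and $f_0$ span $\mathfrak{so}(U)$ for $U=\langle u_1,u_0,u_{-1}\rangle$. With $\zeta$ they account for four dimensions of $\mathfrak{h}$. Step~3 of the proof below shows that irreducibility contributes one copy of $U$ in each of the eigenspaces $\pm1$ of $\operatorname{ad}\zeta$. Since $4+3+3=10$, the answer is yes.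

\subsection{The general case}

For $n>2$ two things change. A nonzero trace no longer determines the bracket with $f_0$, so we use the Jacobson--Morozov theorem: \emph{if $f\neq0$ lies in a complex semisimple Lie algebra and $\operatorname{ad}f$ is nilpotent, there are $e,h$ in the algebra with $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$.} And the copy of $\mathfrak{sl}_2$ that we find is no longer all of $\mathfrak{so}(U)$, so the dimension count is replaced by the simplicity of $\mathfrak{g}$.

\begin{proposition}\label{prop:lie}
Let $n\geq2$, and let $\mathfrak{h}\subset\mathfrak{g}$ be a semisimple subalgebra that acts irreducibly on $Y$ and contains $\xi$ and $f_0$. Then $\mathfrak{h}=\mathfrak{g}$.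
\end{proposition}

\begin{proof}
Write $f=f_0$ and $U=\langle u_k:|k|<n\rangle$. The map $f$ kills $u_n$ and $u_{-n}$ and acts on $U$ as a single Jordan block of size $2n-1\geq3$. In particular $f\neq0$, and $\operatorname{ad}f$ is nilpotent because $f$ is.

\emph{Step 1: the element $\zeta$.} Let $\tilde e,\tilde h\in\mathfrak{h}$ complete $f$ to a triple as in the Jacobson--Morozov theorem. They need not be homogeneous, so let $h\in\mathfrak{h}_0$ be the degree $0$ component of $\tilde h$ and $e'\in\mathfrak{h}_1$ the degree $1$ component of $\tilde e$. Since $f$ has degree $-1$, the degree $-1$ part of $[\tilde h,f]=-2f$ and the degree $0$ part of $[\tilde e,f]=\tilde h$ read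
\[
[h,f]=-2f,\qquad [e',f]=h.
\]
The element $h$ commutes with $\xi$, so $hu_k=c_ku_k$. Skewness gives $c_{-k}=-c_k$, and in particular $c_0=0$. Applying $[h,f]=-2f$ to $u_k$ gives $c_{k-1}-c_k=-2$ for $2-n\leq k\leq n-1$, so $c_k=2k$ for $|k|<n$. On $u_n$ this relation says nothing, since $fu_n=0$. Instead, $e'u_n=0$ because $e'$ raises the label, so $hu_n=e'fu_n-fe'u_n=0$. Thus $c_n=c_{-n}=0$. Put $\zeta=\frac1n(\xi-\frac12h)\in\mathfrak{h}$. The eigenvalues are
\[
\begin{array}{c|ccc}
 & u_n & u_k\ (|k|<n) & u_{-n}\\ \hline
\xi & n & k & -n\\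
\frac12h & 0 & k & 0\\
\zeta & 1 & 0 & -1
\end{array}
\]
Let $\mathfrak{g}^j$ be the $j$-eigenspace of $\operatorname{ad}\zeta$ and $\mathfrak{h}^j=\mathfrak{h}\cap\mathfrak{g}^j$, so that $\mathfrak{h}=\bigoplus_j\mathfrak{h}^j$.

\emph{Step 2: an $\mathfrak{sl}_2$ in $\mathfrak{h}^0$ that is irreducible on $U$.} Both $f$ and $h$ preserve the three eigenspaces $\mathbb{C}u_n$, $U$, $\mathbb{C}u_{-n}$ of $\zeta$, so they lie in $\mathfrak{h}^0$. The element $e'$ may not, so let $e$ be its component in $\mathfrak{h}^0$. Then $e\in\mathfrak{g}_1$, because $\operatorname{ad}\zeta$ commutes with $\operatorname{ad}\xi$, and the $\mathfrak{g}^0$-component of $[e',f]=h$ is $[e,f]=h$. The map $e$ raises labels by one and preserves the eigenspaces of $\zeta$. So it kills $u_n$, $u_{n-1}$ and $u_{-n}$, and it maps $u_k$ to a multiple of $u_{k+1}$ for $1-n\leq k\leq n-2$. For these $k$ we have $c_{k+1}-c_k=2$, so $[h,e]=2e$. Hence $\mathfrak{s}=\langle e,h,f\rangle\subset\mathfrak{h}^0$ is a copy of $\mathfrak{sl}_2$. It kills $u_{\pm n}$, and it acts irreducibly on $U$ since $f|_U$ is a single Jordan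 block.

\emph{Step 3: $\mathfrak{h}^{\pm1}=\mathfrak{g}^{\pm1}\neq0$.} First, $\mathfrak{g}=\mathfrak{g}^{-1}\oplus\mathfrak{g}^0\oplus\mathfrak{g}^1$. Indeed, the only other possible eigenvalues of $\operatorname{ad}\zeta$ are $\pm2$; an element $A\in\mathfrak{g}^{\pm2}$ is determined by $Au_{\mp n}\in\mathbb{C}u_{\pm n}$, and skewness gives $Q(Au_{\mp n},u_{\mp n})=0$, so $A=0$.

An element $A\in\mathfrak{g}^{\pm1}$ maps $u_{\mp n}$ into $U$, maps $U$ into $\mathbb{C}u_{\pm n}$, and kills $u_{\pm n}$. Consider the linear map $r_\pm:\mathfrak{g}^{\pm1}\to U$, $A\mapsto Au_{\mp n}$. It is injective: if $Au_{\mp n}=0$, then $Q(Au,u_{\mp n})=-Q(u,Au_{\mp n})=0$ for $u\in U$, so $Au=0$. It is $\mathfrak{s}$-equivariant: $[s,A]u_{\mp n}=sAu_{\mp n}$ for $s\in\mathfrak{s}$, since $su_{\mp n}=0$.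

If $\mathfrak{h}^{\pm1}=0$, then $\mathfrak{h}\subset\mathfrak{g}^0\oplus\mathfrak{g}^{\mp1}$ preserves the line $\mathbb{C}u_{\mp n}$, contrary to irreducibility. So $r_\pm(\mathfrak{h}^{\pm1})$ is a nonzero $\mathfrak{s}$-submodule of $U$, hence equal to $U$, and injectivity of $r_\pm$ on $\mathfrak{g}^{\pm1}$ gives $\mathfrak{h}^{\pm1}=\mathfrak{g}^{\pm1}$.

\emph{Step 4: conclusion.} The subspace $I=\mathfrak{g}^{-1}\oplus[\mathfrak{g}^1,\mathfrak{g}^{-1}]\oplus\mathfrak{g}^1$ lies in $\mathfrak{h}$ and is nonzero. It is an ideal of $\mathfrak{g}$: bracketing with $\mathfrak{g}^0$ preserves each summand, by the Jacobi identity for the middle one, and bracketing with $\mathfrak{g}^{\pm1}$ maps $\mathfrak{g}^{\mp1}$ into the middle summand, the middle summand into $\mathfrak{g}^{\pm1}$, and $\mathfrak{g}^{\pm1}$ into $\mathfrak{g}^{\pm2}=0$. Since $\mathfrak{so}(2n+1,\mathbb{C})$ is simple, $I=\mathfrak{g}$.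
\end{proof}

\begin{remark}
With $f_m$, $m\neq0$, in place of $f_0$, the relation $c_{k-1}-c_k=-2$ in Step~1 holds for $k=n$ as well. Then $h=2\xi$, and no new element arises.
\end{remark}

\section{Harmonic bundles and invariant tensors}\label{sec:harmonic}

\subsection{Harmonic metrics}

In this section $X$ is any compact Riemann surface. A \emph{Higgs bundle} is a holomorphic vector bundle $E$, with Dolbeault operator $\bar\partial_E$, together with a section $\Phi\in H^0(\operatorname{End}E\otimes K)$. A subsheaf $F\subset E$ is \emph{invariant} if $\Phi(F)\subset F\otimes K$. If $\deg E=0$, the Higgs bundle is \emph{stable} if $\deg F<0$ for every invariant holomorphic subbundle $F$ with $0\neq F\neq E$.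

A Hermitian metric $\langle\cdot,\cdot\rangle$ on $E$, linear in the first variable, determines the Chern connection $\nabla$, which is the unitary connection with $(0,1)$-part $\bar\partial_E$, and the adjoint $\Phi^*$: if $\Phi=A\,dz$ in a local coordinate, then $\Phi^*=A^*d\bar z$. The metric is \emph{harmonic} if the connection
\[
D=\nabla+\Phi+\Phi^*
\]
is flat, and then $(E,\Phi,\langle\cdot,\cdot\rangle)$ is a \emph{harmonic bundle}. We use three facts.
\begin{itemize}
\item[(F1)] (Hitchin, Simpson) A stable Higgs bundle of degree $0$ carries a harmonic metric, unique up to a constant factor.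
\item[(F2)] (Corlette, Simpson) The holonomy representation of the flat connection of a harmonic bundle is semisimple.
\item[(F3)] If $\rho$ corresponds to the polystable $\mathsf{SO}(n,n+1)$-Higgs bundle $(V,W,\eta)$, then $(V\oplus W,\eta+\eta^T)$ carries a harmonic metric whose flat connection has holonomy $\rho$, viewed in $\mathsf{GL}(N,\mathbb{C})$.
\end{itemize}
A constant factor in the metric changes neither $\nabla$ nor $\Phi^*$. So by (F1) a stable Higgs bundle of degree $0$ determines $D$, and any harmonic metric on it computes $D$.

\begin{lemma}\label{lem:flat}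
Let $s$ be a smooth global section of a harmonic bundle. Then $Ds=0$ if and only if $\bar\partial_Es=0$ and $\Phi s=0$.
\end{lemma}

\begin{proof}
In a local coordinate write $\nabla s=\nabla_zs\,dz+\nabla_{\bar z}s\,d\bar z$ and $\Phi=A\,dz$, so that
\[
Ds=(\nabla_zs+As)\,dz+(\nabla_{\bar z}s+A^*s)\,d\bar z .
\]
Since $\Phi$ is holomorphic, $[\nabla_{\bar z},A]=0$, and taking adjoints gives $[\nabla_z,A^*]=0$. Flatness, $[\nabla_z+A,\nabla_{\bar z}+A^*]=0$, therefore reads $[\nabla_z,\nabla_{\bar z}]=-[A,A^*]$. Unitarity of $\nabla$ reads $\partial_{\bar z}\langle a,b\rangle=\langle\nabla_{\bar z}a,b\rangle+\langle a,\nabla_zb\rangle$. If a global $(1,0)$-form is locally $\alpha\,dz$, its exterior derivative is $\partial_{\bar z}\alpha\,d\bar z\wedge dz=2i\,\partial_{\bar z}\alpha\,dx\wedge dy$, and it has integral zero by Stokes' theorem. So if $\partial_{\bar z}\alpha$ is real and everywhere $\geq0$, or everywhere $\leq0$, it vanishes.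

Suppose $\nabla_{\bar z}s=0$ and $As=0$. Then $\nabla_{\bar z}\nabla_zs=-[\nabla_z,\nabla_{\bar z}]s=[A,A^*]s=AA^*s$. For the global form $\langle\nabla_zs,s\rangle\,dz$ we get
\[
\partial_{\bar z}\langle\nabla_zs,s\rangle=\langle AA^*s,s\rangle+\langle\nabla_zs,\nabla_zs\rangle=|A^*s|^2+|\nabla_zs|^2 .
\]
Hence $A^*s=0$ and $\nabla_zs=0$, and $Ds=0$.

Suppose $Ds=0$, that is, $\nabla_zs=-As$ and $\nabla_{\bar z}s=-A^*s$. For the global form $\langle As,s\rangle\,dz$ we get
\[
\partial_{\bar z}\langle As,s\rangle=\langle A\nabla_{\bar z}s,s\rangle+\langle As,\nabla_zs\rangle=-|A^*s|^2-|As|^2 .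
\]
Hence $As=0$ and $A^*s=0$, and then $\nabla_{\bar z}s=0$.
\end{proof}

\subsection{The dictionary}

For a vector space or bundle $Y$ and $a,b\geq0$ put $T^{a,b}(Y)=Y^{\otimes a}\otimes(Y^*)^{\otimes b}$. An endomorphism $A$ of $Y$ acts on $Y^*$ by $\lambda\mapsto-\lambda\circ A$ and on $T^{a,b}(Y)$ as a derivation. This is the derivative of the action of $\mathsf{GL}(Y)$, so $\exp(tA)$ acts by the exponential of the derivation.

Let $E$ be a harmonic bundle, and give $T^{a,b}(E)$ the induced Higgs field, still written $\Phi$, and the induced metric. Its Chern connection is induced by $\nabla$, and the adjoint of the derivation induced by $A$ is the derivation induced by $A^*$. So the connection $D$ of $T^{a,b}(E)$ is induced by that of $E$. It is flat, and $T^{a,b}(E)$ is a harmonic bundle.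

Fix $p\in X$, let $\rho:\pi_1(X,p)\to\mathsf{GL}(E_p)$ be the holonomy of $D$, and let $H\subset\mathsf{GL}(E_p)$ be the Zariski closure of its image. Evaluation at $p$ identifies flat sections of $T^{a,b}(E)$ with tensors fixed by the image of $\rho$. These are the tensors fixed by $H$, since the stabilizer of a tensor is Zariski closed. By Lemma~\ref{lem:flat}, evaluation at $p$ is thus an isomorphism
\begin{equation}\label{eq:dict}
S^{a,b}_\Phi:=\{s\in H^0(T^{a,b}(E)):\Phi s=0\}\ \longrightarrow\ T^{a,b}(E_p)^H .
\end{equation}
The left side involves no metric. It remains to see that the right side determines $H$.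

\subsection{Three lemmas on algebraic groups}

A complex linear algebraic group, connected or not, is \emph{reductive} if it has no nontrivial connected normal unipotent subgroup; equivalently, all its finite-dimensional rational representations are completely reducible. Its Lie algebra is then the direct sum of its center and a semisimple ideal.

\begin{lemma}[{cf.\ \cite[Prop.~3.1]{DM}}]\label{lem:tensors}
Let $Y$ be a finite-dimensional complex vector space and $H\subset\mathsf{GL}(Y)$ a reductive algebraic subgroup. If $\gamma\in\mathsf{GL}(Y)$ fixes every element of $T^{a,b}(Y)^H$ for all $a,b$, then $\gamma\in H$.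
\end{lemma}

\begin{proof}
By Chevalley's theorem, $H$ is the stabilizer of a line $L$ in a finite-dimensional rational representation $R$ of $\mathsf{GL}(Y)$. Since $H$ is reductive, $L$ has an $H$-stable complement. The projection $\pi\in\operatorname{End}R=R\otimes R^*$ onto $L$ along this complement is fixed by $H$, and any element of $\mathsf{GL}(Y)$ that fixes $\pi$ preserves its image $L$, so lies in $H$. Every finite-dimensional rational representation of $\mathsf{GL}(Y)$ embeds equivariantly in a finite direct sum of spaces $T^{a,b}(Y)$. Under such an embedding of $R\otimes R^*$ the components of $\pi$ are $H$-fixed tensors. So $\gamma$ fixes them, and fixes $\pi$.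
\end{proof}

\begin{lemma}\label{lem:index}
Let $\Lambda'\subset\Lambda\subset\mathsf{GL}(Y)$ be subgroups with $\Lambda'$ of finite index in $\Lambda$, and let $H'\subset H$ be their Zariski closures. Then $H'$ contains the identity component $H^0$ of $H$.
\end{lemma}

\begin{proof}
If $\Lambda=\bigcup_i\lambda_i\Lambda'$ is a finite union, then $\bigcup_i\lambda_iH'$ is closed and contains $\Lambda$, so it equals $H$. Thus $H'\cap H^0$ is a closed subgroup of finite index in $H^0$. Its complement is a finite union of closed cosets, so it is also open, and $H^0$ is connected.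
\end{proof}

In the next lemma $\mathsf{SO}(N,\mathbb{C})$ is the group of complex matrices of determinant one preserving the form that defines $\mathsf{SO}(n,n+1)$. It is connected of complex dimension $n(2n+1)$.

\begin{lemma}\label{lem:real}
Let $\Lambda\subset\mathsf{SO}(n,n+1)$ be a subgroup and $Z$ its Zariski closure in $\mathsf{GL}(N,\mathbb{C})$. Then $\Lambda$ is Zariski dense in $\mathsf{SO}(n,n+1)$ if and only if $\dim Z=n(2n+1)$.
\end{lemma}

\begin{proof}
The group $\mathsf{SO}(N,\mathbb{C})$ is closed in the space of all matrices and contains $\Lambda$. So $Z\subset\mathsf{SO}(N,\mathbb{C})$, and $Z$ is the zero set of the complex polynomials in the matrix entries that vanish on $\Lambda$. If $\dim Z=n(2n+1)$, then $Z=\mathsf{SO}(N,\mathbb{C})$ by connectedness, and a real polynomial vanishing on $\Lambda$ vanishes on $Z\supset\mathsf{SO}(n,n+1)$. Conversely, let $\Lambda$ be Zariski dense, and let $P_1+iP_2$ vanish on $\Lambda$, with $P_1,P_2$ real polynomials. Since $\Lambda$ consists of real matrices, $P_1$ and $P_2$ vanish on $\Lambda$, hence on $\mathsf{SO}(n,n+1)$.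 So $Z\supset\mathsf{SO}(n,n+1)$, and the complex Lie algebra of $Z$ contains the complex span of $\mathfrak{so}(n,n+1)$, which is $\mathfrak{so}(N,\mathbb{C})$.
\end{proof}

\section{Stability and irreducibility}\label{sec:stable}

We return to $E=\bigoplus_kE_k$ and $\Phi=\varphi+\Psi$ as in \eqref{eq:split}, with $\Psi$ arbitrary. In this section we assume only that $d>0$ and $\mu\neq0$. This class of Higgs bundles is closed under pull-back by a connected unramified cover $\pi:X'\to X$ of finite degree $r$. Indeed $\pi^*K=K_{X'}$, so the pull-back has the same form on $X'$, with $\pi^*\mu\neq0$ and with both $d$ and $2g-2$ multiplied by $r$.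

The bundle $E$ is graded but $\Phi$ is not homogeneous. What $\Phi$ respects, up to a shift, is the filtration $E_{\geq k}=\bigoplus_{j\geq k}E_j$. By \eqref{eq:split}, if $s$ is a local section of $E_{\geq k}$ with $E_k$-component $s_k$, then $\Phi s$ lies in $E_{\geq k-1}\otimes K$ and has $E_{k-1}$-component $\varphi s_k$.

\begin{lemma}\label{lem:stable}
The Higgs bundle $(E,\Phi)$ is stable, and so is its pull-back to every connected finite unramified cover of $X$.
\end{lemma}

\begin{proof}
By the remark above it suffices to treat $X$. We have $\deg E=0$. Let $F$ be an invariant subbundle with $0\neq F\neq E$, and let $F_k\subset E_k$ be the image of $F\cap E_{\geq k}$ under the projection to $E_k$. The sheaves $F_k$ are the graded pieces of a filtration of $F$, so $\operatorname{rk}F=\sum_k\operatorname{rk}F_k$ and $\deg F=\sum_k\deg F_k$. If $s$ is a section of $F\cap E_{\geq k}$, then $\Phi s$ is a section of $(F\cap E_{\geq k-1})\otimes K$, so $\varphi(F_k)\subset F_{k-1}\otimes K$. For $k>-n$ the map $\varphi:E_k\to E_{k-1}\otimes K$ is a nonzero map of line bundles, because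 $\mu\neq0$, hence injective on sections. So $F_k\neq0$ implies $F_{k-1}\neq0$, and $\{k:F_k\neq0\}=\{-n,\dots,l\}$ for some $l$. Here $l\leq n-1$, since $\operatorname{rk}F<N$. A nonzero subsheaf of $E_k$ has degree at most $\deg E_k$, so
\[
\deg F\leq\sum_{k=-n}^{l}\deg E_k=-d+(2g-2)\sum_{k=1-n}^{l}k .
\]
The last sum is at most $0$: for $l<0$ it has only negative terms, or none, and for $l\geq0$ it equals $-\sum_{k=l+1}^{n-1}k$. Hence $\deg F\leq-d<0$.
\end{proof}

\begin{remark}
Both hypotheses are needed, already for $\Psi=0$. If $d\leq0$, then $E_{-n}=M^{-1}$ is invariant of degree $-d\geq0$. If $d>0$ and $\mu=0$, then $E_n=M$ is invariant of positive degree.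
\end{remark}

By (F1), $(E,\Phi)$ has a flat connection $D$. Lemma~\ref{lem:tensors} needs a reductive group and Proposition~\ref{prop:lie} an irreducible one; both properties come from stability.

\begin{proposition}\label{prop:irred}
Let $p\in X$, and let $H\subset\mathsf{GL}(E_p)$ be the Zariski closure of the holonomy group of $D$. Then $H$ acts irreducibly on $E_p$, is reductive, and is contained in $\mathsf{SO}(E_p,Q)$.
\end{proposition}

\begin{proof}
By \eqref{eq:dict} for $T^{1,1}(E)=\operatorname{End}E$, the endomorphisms of $E_p$ commuting with $H$ are the values at $p$ of the holomorphic endomorphisms $B$ of $E$ with $[\Phi,B]=0$. Such a $B$ is a scalar. Indeed, its characteristic polynomial has holomorphic, hence constant, coefficients; let $\lambda$ be a root and suppose $B'=B-\lambda\neq0$. Then $\ker B'$ is an invariant subbundle, neither $0$ nor $E$, so $\deg\ker B'<0$ and the image sheaf $B'(E)\cong E/\ker B'$ has positive degree. The subbundle generated by $B'(E)$ is invariant, has rank strictly between $0$ and $N$, and has degree at least $\deg B'(E)>0$. This contradicts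 stability.

By (F2) the holonomy is semisimple. The projection to a proper nonzero summand would be a nonscalar commuting endomorphism, so the holonomy, and with it $H$, is irreducible. A connected normal unipotent subgroup of $H$ fixes a nonzero vector, and its fixed space is $H$-stable, hence all of $E_p$. So the subgroup is trivial and $H$ is reductive.

Finally, $Q$ is a holomorphic section of $T^{0,2}(E)$, killed by $\Phi$ because $\Phi$ is skew. Since $\det E\cong\mathcal{O}$, there is a holomorphic volume form in $T^{0,N}(E)$, on which $\Phi$ acts by $-\operatorname{tr}\Phi=0$. By \eqref{eq:dict}, $H$ fixes both.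
\end{proof}

The form $Q$ and the volume form are flat, so parallel transport from $p$ to another point $p'$ conjugates the pair $H\subset\mathsf{SO}(E_p,Q)$ to the corresponding pair at $p'$. The equality $H=\mathsf{SO}(E_p,Q)$ may therefore be tested at any point.

\section{The chain}\label{sec:chain}

The derivation $\xi$ splits $T^{a,b}(E)$ holomorphically into eigenbundles $T_k$, $k\in\mathbb{Z}$, and the derivation induced by a section of $\mathfrak{so}(E)_j\otimes K$ maps $T_k$ to $T_{k+j}\otimes K$. For the chain, the Higgs field is homogeneous, and this makes $\xi$ a symmetry of the dictionary \eqref{eq:dict}.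

\begin{proposition}\label{prop:chain}
Let $0<d<n(2g-2)$ and $\mu\neq0$. The Zariski closure of the holonomy group of the chain $(E,\varphi)$ at any point $p$ is $\mathsf{SO}(E_p,Q)$.
\end{proposition}

\begin{proof}
Since $\deg(M^{-1}K^n)=n(2g-2)-d>0$, the section $\mu$ has a zero, and we take it as the base point $p$. Let $\rho$ be the holonomy at $p$, let $H$ be the Zariski closure of its image, and let $\mathfrak{h}\subset\mathfrak{so}(E_p)$ be the Lie algebra of $H$. It suffices to show $\mathfrak{h}=\mathfrak{so}(E_p)$, because $H$ lies in the connected group $\mathsf{SO}(E_p,Q)$.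

\emph{Reduction to connected $H$.} Proposition~\ref{prop:lie} requires $\mathfrak{h}$ to be irreducible, which does not follow from the irreducibility of $H$: a finite group can act irreducibly, and its Lie algebra is zero. So let $\Gamma'=\rho^{-1}(H^0)$, a subgroup of finite index, and let $(X',p')\to(X,p)$ be the connected unramified cover with $\pi_1(X',p')=\Gamma'$. The pull-back of $(E,\varphi)$ is a chain on $X'$ of positive degree, whose section $\mu$ is nonzero and vanishes at $p'$. The pulled-back metric is harmonic, with holonomy $\rho|_{\Gamma'}$. The closure of $\rho(\Gamma')$ lies in $H^0$ and contains $H^0$ by Lemma~\ref{lem:index}. So $\mathfrak{h}$ is unchanged, and after replacing $X$ by $X'$ we may assume that $H$ is connected.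

By Proposition~\ref{prop:irred}, $H$ is reductive and irreducible. A subspace preserved by $\mathfrak{h}$ is preserved by $\exp\mathfrak{h}$, which generates the connected group $H$; so $\mathfrak{h}$ is irreducible. By Schur's lemma the center of $\mathfrak{h}$ consists of scalars, and the only scalar in $\mathfrak{so}(E_p)$ is zero. Thus $\mathfrak{h}$ is semisimple.

\emph{The Higgs field lies in $\mathfrak{h}$.} Let $0\neq v\in T_pX$ and $f=\varphi_p(v)$. By \eqref{eq:dict}, every $\tau\in T^{a,b}(E_p)^H$ is $s(p)$ for a section $s$ with $\varphi s=0$, so $f\tau=0$. Hence $\exp(tf)$ fixes all such $\tau$, and $\exp(tf)\in H$ for all $t\in\mathbb{C}$ by Lemma~\ref{lem:tensors}. So $f\in\mathfrak{h}$.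

\emph{The grading element lies in $\mathfrak{h}$.} It is not evident that $\xi_p$ annihilates the invariant tensors, but it does preserve the spaces that they form. Let $s=\sum_ks_k\in S^{a,b}_\varphi$ with $s_k\in H^0(T_k)$. The terms of $0=\varphi s=\sum_k\varphi s_k$ lie in the distinct summands $T_{k-1}\otimes K$, so each vanishes, and $\xi s=\sum_kks_k\in S^{a,b}_\varphi$. By \eqref{eq:dict}, $\xi_p$ and hence $\gamma_t=\exp(t\xi_p)$ preserve $T^{a,b}(E_p)^H$. For $y\in H$ and an invariant tensor $\tau$, the tensor $\gamma_t^{-1}\tau$ is invariant, so $\gamma_ty\gamma_t^{-1}\tau=\tau$. By Lemma~\ref{lem:tensors}, $\gamma_tH\gamma_t^{-1}\subset H$ for all $t$. Differentiating, $\operatorname{ad}\xi_p$ preserves $\mathfrak{h}$ and is a derivation of it. Derivations of a semisimple Lie algebra are inner, so there is $\xi'\in\mathfrak{h}$ such that $\xi_p-\xi'$ commutes with $\mathfrak{h}$. By Schur's lemma $\xi_p-\xi'$ is a scalar, and it lies in $\mathfrak{so}(E_p)$. So $\xi_p=\xi'\in\mathfrak{h}$.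

\emph{Conclusion.} In the basis of $E_p$ chosen in Section~\ref{sec:lie} we have $f=f_0$, because $\mu(p)=0$. Proposition~\ref{prop:lie} gives $\mathfrak{h}=\mathfrak{so}(E_p)$.
\end{proof}

\section{From the chain to $\varphi+\Psi$}\label{sec:general}

For $\Psi\neq0$ the grading element is no longer a symmetry, and the argument above is not available. But the chain is a degeneration of $(E,\Phi)$. Write $\Psi=\sum_{k\geq0}\Psi_k$ by degrees, and for $t\in\mathbb{C}^*$ let $t^\xi$ act on $E_k$ by $t^k$. Then
\[
t^{\xi}\,(t\Phi)\,t^{-\xi}=\varphi+\sum_{k\geq0}t^{k+1}\Psi_k\ \longrightarrow\ \varphi\qquad(t\to0).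
\]
The fields $t\Phi$ and $\Phi$ annihilate the same tensors, so $\dim S^{a,b}$ is constant along this family for $t\neq0$, and one expects that it can only jump up in the limit. Passing to leading terms proves this directly.

\begin{lemma}\label{lem:semi}
For $\Phi=\varphi+\Psi$ as in \eqref{eq:split} and all $a,b\geq0$, $\dim S^{a,b}_\Phi\leq\dim S^{a,b}_\varphi$.
\end{lemma}

\begin{proof}
Let $S_{\geq k}\subset S^{a,b}_\Phi$ consist of the sections with components only in $T_j$ for $j\geq k$. This is a finite decreasing filtration, from $S^{a,b}_\Phi$ down to $0$. Let $s\in S_{\geq k}$ have $T_k$-component $s_k$. Since $\Psi$ does not lower degrees, the component of $\Phi s=0$ in $T_{k-1}\otimes K$ is $\varphi s_k$. So $s\mapsto s_k$ maps $S_{\geq k}$ to $S^{a,b}_\varphi\cap H^0(T_k)$, with kernel $S_{\geq k+1}$. The subspaces $S^{a,b}_\varphi\cap H^0(T_k)$ of $S^{a,b}_\varphi$ are independent, so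
\[
\dim S^{a,b}_\Phi=\sum_k\dim\bigl(S_{\geq k}/S_{\geq k+1}\bigr)\leq\sum_k\dim\bigl(S^{a,b}_\varphi\cap H^0(T_k)\bigr)\leq\dim S^{a,b}_\varphi .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Stability is Lemma~\ref{lem:stable}. Fix $p\in X$, put $G=\mathsf{SO}(E_p,Q)$, and let $H$ be the Zariski closure of the holonomy group of $(E,\Phi)$ at $p$. By Proposition~\ref{prop:irred}, $H$ is reductive and $H\subset G$, so $T^{a,b}(E_p)^G\subset T^{a,b}(E_p)^H$. By Proposition~\ref{prop:chain}, $G$ is the closure of the holonomy group of $(E,\varphi)$. The isomorphism \eqref{eq:dict}, applied to both Higgs bundles, and Lemma~\ref{lem:semi} give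
\[
\dim T^{a,b}(E_p)^H=\dim S^{a,b}_\Phi\leq\dim S^{a,b}_\varphi=\dim T^{a,b}(E_p)^G .
\]
Hence $T^{a,b}(E_p)^H=T^{a,b}(E_p)^G$ for all $a,b$. Every element of $G$ thus fixes all $H$-invariant tensors, and $G\subset H$ by Lemma~\ref{lem:tensors}. So $H=G$. For a finite index subgroup of $\Gamma$, the closure of its image contains $G^0=G$ by Lemma~\ref{lem:index}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\rho\in\mathcal{X}_d$ have Higgs bundle $(V,W,\eta)$. By \eqref{eq:split}, $(E,\Phi)=(V\oplus W,\eta+\eta^T)$ is of the type in Theorem~\ref{thm:B}. By (F3) and the uniqueness in (F1), $\rho$ is conjugate in $\mathsf{GL}(N,\mathbb{C})$ to the representation in that theorem. So the Zariski closure of $\rho(\Gamma)$ in $\mathsf{GL}(N,\mathbb{C})$ has dimension $n(2n+1)$, and Lemma~\ref{lem:real} applies.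
\end{proof}

\section{The maximal degree}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
A nonzero section $\mu$ of $M^{-1}K^n$ has a zero if and only if the degree $n(2g-2)-d$ is positive. For $d<n(2g-2)$, Theorem~\ref{thm:A} shows that all elements of $\mathcal{X}_d$, chains included, are Zariski dense. Both statements will therefore follow once we show that for $d=n(2g-2)$ no chain gives a Zariski dense representation; chains exist in this degree, for instance $M=K^n$, $\mu=1$.

So let $d=n(2g-2)$. Multiplication by $\mu$ gives isomorphisms $M\to K^n$ and $K^{-n}\to M^{-1}$, under which the chain \eqref{eq:chain} becomes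
\[
K^n\xrightarrow{\ 1\ }K^{n-1}\xrightarrow{\ 1\ }\cdots\xrightarrow{\ 1\ }K^{-n}.
\]
Let $L$ be a line bundle with $L^2=K$, and let $(L\oplus L^{-1},\theta)$ be the uniformizing Higgs bundle, in which $\theta$ is the identity $L\to L^{-1}\otimes K$ and vanishes on $L^{-1}$. At each point $\theta$ is nilpotent with kernel $L^{-1}$, so the only invariant line subbundle is $L^{-1}$, of degree $1-g<0$. The bundle is thus stable and has a harmonic metric by (F1). Its determinant is trivial and $\operatorname{tr}\theta=0$, so by \eqref{eq:dict} its holonomy $\sigma$ preserves a volume form and takes values in $\mathsf{SL}(2,\mathbb{C})$.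

The symmetric tensors form a holomorphic subbundle $\operatorname{Sym}^{2n}(L\oplus L^{-1})$ of the harmonic bundle $T^{2n,0}(L\oplus L^{-1})$. It is preserved by $\nabla$, $\theta$ and $\theta^*$, which commute with permutations of the factors. Hence it is itself a harmonic bundle, with holonomy $\operatorname{Sym}^{2n}\circ\,\sigma$. Let $x$ be a local frame of $L$ and $y$ the dual frame of $L^{-1}$, so that $\theta x=y\otimes x^2$ and $\theta y=0$. The monomial $x^{n+k}y^{n-k}$ is a frame of a summand $L^{2k}=K^k$, for $-n\leq k\leq n$, and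
\[
\theta\bigl(x^{n+k}y^{n-k}\bigr)=(n+k)\,x^{n+k-1}y^{n-k+1}\otimes x^2 .
\]
So $\theta$ maps $K^k\to K^{k-1}\otimes K$ by the constant $n+k$. The automorphism of $\bigoplus_kK^k$ that multiplies $K^k$ by $1/(n+k)!$ intertwines $\varphi$ with $\theta$, because $1/(n+k-1)!=(n+k)/(n+k)!$.

Thus $(E,\varphi)$ is isomorphic to $(\operatorname{Sym}^{2n}(L\oplus L^{-1}),\theta)$. It is stable by Lemma~\ref{lem:stable}, so by (F3) and the uniqueness in (F1) its representation $\rho$ is conjugate in $\mathsf{GL}(N,\mathbb{C})$ to $\operatorname{Sym}^{2n}\circ\,\sigma$. The image of $\mathsf{SL}(2,\mathbb{C})$ under the algebraic homomorphism $\operatorname{Sym}^{2n}$ is a closed subgroup of dimension at most $3$, and $3<n(2n+1)$ because $n\geq2$. By Lemma~\ref{lem:real}, $\rho$ is not Zariski dense.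
\end{proof}

\begin{thebibliography}{9}

\bibitem{Collier}
Brian Collier, \emph{$\mathsf{SO}(n,n+1)$-surface group representations and their Higgs bundles}, arXiv:1710.01287 (2017).

\bibitem{DM}
Deligne and Milne, \emph{Hodge cycles on abelian varieties}, LNM 900.

\end{thebibliography}
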